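# Homomorphic images of ultraproducts of groups over different ultrafilters

## 1. The guess that the class of images depends on the ultrafilter

Fix a nonempty set $I$ and an ultrafilter $\mathcal D$ on $I$. For groups $A_i$ ($i\in I$), the **ultraproduct** $\prod_{i\in I}A_i/\mathcal D$ is the quotient of the direct product $\prod_i A_i$ by the normal subgroup of those $x$ with $\{i:x_i=1\}\in\mathcal D$. We write $[x_i]$ for the class of $(x_i)$; so $[x_i]=[y_i]$ exactly when $\{i:x_i=y_i\}\in\mathcal D$. If all $A_i$ equal $A$, we get the ultrapower $A^I/\mathcal D$, and $a\mapsto[a]_i$ (constant sequence) is the **diagonal embedding** $A\to A^I/\mathcal D$. For instance, if $A$ is finite, every sequence in $A^I$ splits $I$ into finitely many pieces on which it is constant. One of these pieces lies in $\mathcal D$, so the diagonal embedding is an isomorphism.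

Let $\mathcal K_{\mathcal D}$ be the class of all homomorphic images of ultraproducts of groups with respect to $\mathcal D$. The question, from George M. Bergman, "Homomorphisms on infinite direct products of groups, rings and monoids" (arXiv:1406.1932, 2014), is this: if $\mathcal U,\mathcal U'$ are nonprincipal ultrafilters on $\omega$, is every group in $\mathcal K_{\mathcal U}$ also in $\mathcal K_{\mathcal U'}$?

The answer one would first guess is *no*. To present a $\mathcal U$-ultraproduct as an image of a $\mathcal U'$-ultraproduct, one wants some relation between the two ultrafilters, and here is the relation that works at once. Suppose $g:\omega\to\omega$ satisfies $\mathcal U'=g_*\mathcal U=\{A: g^{-1}(A)\in\mathcal U\}$. Given groups $A_m$, put $C_n=\prod_{g(m)=n}A_m$. Then $\prod_n C_n=\prod_m A_m$. An element that is trivial in all $C_n$ with $n$ in a set $A\in\mathcal U'$ is trivial in all $A_m$ with $m\in g^{-1}(A)\in\mathcal U$. So we get a surjection $\prod_nC_n/\mathcal U'\to\prod_mA_m/\mathcal U$, and $\mathcal K_{\mathcal U}\subseteq\mathcal K_{\mathcal U'}$. But there are only $2^{\aleph_0}$ functions $g$, whereas by a classical theorem there are $2^{2^{\aleph_0}}$ ultrafilters on $\omega$,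 only countably many of them principal. For a given $\mathcal U$, most nonprincipal $\mathcal U'$ are not of the form $g_*\mathcal U$, and nothing so simple is available. So one expects some group to tell ultrafilters apart. Let us look for one.

**Principal ultrafilters.** If $\mathcal D$ is principal, generated by $\{i_0\}$, then $\prod_iA_i/\mathcal D\cong A_{i_0}$, so $\mathcal K_{\mathcal D}$ contains every group. This is why principal ultrafilters are excluded.

**Compact groups.** Let $B$ admit a compact Hausdorff group topology (finite groups, discrete, are examples). For $(b_i)\in B^I$ the limit $\lim_{\mathcal D}b_i$ exists and is unique, by compactness and the Hausdorff property. It depends only on the class $[b_i]$, respects products because multiplication is continuous, and sends the constant sequence $b$ to $b$. So $[b_i]\mapsto\lim_{\mathcal D}b_i$ is a homomorphism $B^I/\mathcal D\to B$, left-inverse to the diagonal embedding. Hence such a $B$, and each of its images, is in $\mathcal K_{\mathcal D}$ for every $\mathcal D$.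

**Rational vector spaces.** If $B$ is the additive group of a $\mathbb Q$-vector space, then $B^I/\mathcal D$ is again a $\mathbb Q$-vector space, and the diagonal $B$ is a subspace. A subspace has a complement, so there is a linear projection $B^I/\mathcal D\to B$. Again $B\in\mathcal K_{\mathcal D}$ for every $\mathcal D$.

**The integers.** Let $\mathcal U$ be nonprincipal on $\omega$; we show $\mathbb Z\notin\mathcal K_{\mathcal U}$. Suppose $h:\prod_nC_n/\mathcal U\to\mathbb Z$ is onto, with $h([c_n])=1$. Take the exponents $e_n=(4^{n+1}-1)/3$, that is, $1,5,21,\dots$. They satisfy $3e_n+1=4^{n+1}$, so $3e_n+1$ is divisible by higher and higher powers of $2$. Put $y=[c_n^{e_n}]$. Then $y^3[c_n]=[c_n^{4^{n+1}}]$. For each $k$, all $n\ge k$ satisfy $2^k\mid 4^{n+1}$, and $\{n:n\ge k\}\in\mathcal U$, so this element is a $2^k$-th power. Applying $h$, the integer $3h(y)+1$ is divisible by every $2^k$, so it is $0$. That is impossible.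

Every test gives the same verdict for all nonprincipal $\mathcal U$ on $\omega$, and the guess fails. The true answer is *yes*. To state it in its natural generality, call $\mathcal D$ on $I$ **countably incomplete** if there are $I=K_0\supseteq K_1\supseteq\cdots$ in $\mathcal D$ with $\bigcap_nK_n=\emptyset$, and **countably complete** otherwise. On $\omega$, countably incomplete means nonprincipal: if $\mathcal D$ is nonprincipal take $K_n=\{m:m\ge n\}$, and if $\mathcal D$ is generated by $\{a\}$ then every member of $\mathcal D$ contains $a$.

**Theorem 1.** Let $\mathcal D$ be a countably incomplete ultrafilter on a set $I$ and $\mathcal E$ any ultrafilter on a set $J$. If $B$ is a homomorphic image of an ultraproduct of groups with respect to $\mathcal D$, then $B$ is a homomorphic image of $F^J/\mathcal E$ for some free group $F$. In particular, in ZFC, for all nonprincipal ultrafilters $\mathcal U,\mathcal U'$ on $\omega$, every homomorphic image of an ultraproduct of groups with respect to $\mathcal U$ is a homomorphic image of an ultraproduct of groups with respect to $\mathcal U'$, and in fact of an ultrapower of a free group.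

The proof uses standard facts of model theory and two published theorems on free groups, which we quote in Section 4.

## 2. Reduction to one map between ultrapowers of a free group

This section trades the arbitrary groups $A_i$ and $B$ for a free group, using only that homomorphisms from a free group can be lifted.

**Lemma 2.** Let $\pi:\prod_{i\in I}A_i/\mathcal D\to B$ be a surjective homomorphism, $F$ a free group, and $f:F\to B$ a homomorphism. Then there is a homomorphism $\tau:F^I/\mathcal D\to B$ that restricts to $f$ on the diagonal copy of $F$.

*Proof.* For each element $b$ of a basis of $F$ choose an element of $\prod_iA_i$ whose image in $B$ is $f(b)$. This defines a homomorphism $a=(a_i):F\to\prod_iA_i$. Its composite with $\prod_iA_i\to B$ agrees with $f$ on the basis, hence everywhere. Now consider the homomorphism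
$$F^I\to\prod_iA_i,\qquad (x_i)\mapsto(a_i(x_i)).$$
If $x_i=1$ for all $i$ in a set of $\mathcal D$, then $a_i(x_i)=1$ on that set. So there is an induced homomorphism $\bar a:F^I/\mathcal D\to\prod_iA_i/\mathcal D$. Put $\tau=\pi\bar a$. For $x\in F$, $\tau$ sends the diagonal element $[x]$ to $\pi([a_i(x)])=f(x)$. $\square$

Suppose $B\in\mathcal K_{\mathcal D}$, take $F$ free of infinite rank with a surjection $f:F\to B$, and let $\tau$ be as in Lemma 2. If we had a homomorphism
$$\lambda:F^J/\mathcal E\to F^I/\mathcal D\quad\text{that is the identity on the diagonal copies of }F, \tag{1}$$
then $\tau\lambda:F^J/\mathcal E\to B$ would restrict to $f$ on the diagonal $F$, so it would be onto. That is Theorem 1. Note that $\lambda$ itself need not be onto. Everything now depends on (1). From here on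
$$S=F^J/\mathcal E,\qquad P=F^I/\mathcal D,$$
and $F$ is regarded as a subgroup of both.

## 3. Extending a partial map by one element

We recall Łoś's theorem: for a first-order formula $\psi$, $\prod_iA_i/\mathcal D\models\psi([x_i],[y_i],\dots)$ if and only if $\{i:A_i\models\psi(x_i,y_i,\dots)\}\in\mathcal D$. In particular the diagonal embedding $F\to F^J/\mathcal E$ is elementary, written $F\preceq S$: for a tuple from $F$ the set in question is $J$ or $\emptyset$.

The plan is to build $\lambda$ one element at a time, starting from the identity on $F$. The first decision is what a partial map must preserve. Preserving equations is too little. In additive notation, $2\mathbb Z\to\mathbb Z$, $2\mapsto1$, is a homomorphism, but it does not extend to $\mathbb Z$, since $2$ is divisible by $2$ in $\mathbb Z$ and $1$ is not. To place a new element we need solvability of equations to carry over, so we preserve that as well.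

**Definition.** A **pp formula** (positive primitive) is a formula in the language of groups, without constants, of the form
$$\varphi(\bar v)=\exists\bar z\bigwedge_{s\le r}w_s(\bar v,\bar z)=1,$$
with $w_s$ group words. Dummy free variables are allowed.

For example, "$v$ is a square" is $\exists z\;vz^{-2}=1$, and "$x$ commutes with $y$" is $xyx^{-1}y^{-1}=1$. Four facts are immediate. A finite conjunction of pp formulas is equivalent to a pp formula (rename the quantified variables apart and pull the quantifiers out). An existential quantification of a pp formula is pp. There are only countably many pp formulas. Homomorphisms preserve the truth of pp formulas, because they carry witnesses to witnesses.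

For $X\subseteq S$, we say that a map $\lambda:X\to P$ **preserves pp formulas** if, whenever $\psi(\bar v)$ is pp, $\bar h$ is a tuple in $X$ and $S\models\psi(\bar h)$, then $P\models\psi(\lambda(\bar h))$.

**Lemma 3.** (a) The identity map of $F$, as a map from $F\subseteq S$ to $P$, preserves pp formulas. (b) The union of a nonempty chain, ordered by extension, of maps preserving pp formulas preserves pp formulas. (c) If $\lambda:S\to P$ is defined on all of $S$ and preserves pp formulas, it is a homomorphism.

*Proof.* (a) If $\bar h$ is in $F$ and $S\models\psi(\bar h)$, then $F\models\psi(\bar h)$ because $F\preceq S$. Then $P\models\psi(\bar h)$, because the inclusion $F\to P$ is a homomorphism. (b) A pp formula involves only finitely many elements, and these all lie in the domain of one member of the chain. (c) Apply preservation to $v_1v_2v_3^{-1}=1$ at $(s,t,st)$: it gives $\lambda(s)\lambda(t)=\lambda(st)$. $\square$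

Now let $F\subseteq X\subseteq S$, let $\lambda:X\to P$ preserve pp formulas, and let $g\in S\setminus X$. The conditions that an image of $g$ must meet form the set
$$\Delta_g=\{\varphi(x,\lambda(\bar h)):\ \varphi(x,\bar y)\text{ pp},\ \bar y=(y_1,\dots,y_n),\ n\ge1,\ \bar h\in X^n,\ S\models\varphi(g,\bar h)\}.$$

**Lemma 4.** (a) If $u\in P$ satisfies every formula in $\Delta_g$, then the extension of $\lambda$ by $g\mapsto u$ preserves pp formulas. (b) Every finite subset of $\Delta_g$ is satisfied by some element of $P$.

*Proof.* (a) Suppose a pp formula $\psi(v_1,\dots,v_k)$ holds in $S$ at a tuple from $X\cup\{g\}$. Replace by $x$ every variable to which $g$ is assigned, and let $\bar y$ be the remaining free variables. If no variable received $g$, add $x$ as a dummy variable. If $\bar y$ is empty, add a dummy $y_1$ and assign it any element of $X$. The result is a pp formula $\varphi(x,\bar y)$ and a nonempty tuple $\bar h$ in $X$ with $S\models\varphi(g,\bar h)$. So $\varphi(x,\lambda(\bar h))\in\Delta_g$ and $P\models\varphi(u,\lambda(\bar h))$. This says exactly that $\psi$ holds in $P$ at the image of the original tuple.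

(b) Take $\varphi_i(x,\lambda(\bar h_i))$ in $\Delta_g$, $i\le r$, with $S\models\varphi_i(g,\bar h_i)$. With the $\bar y_i$ pairwise disjoint tuples of variables, the formula $\exists x\bigwedge_{i\le r}\varphi_i(x,\bar y_i)$ is equivalent to a pp formula. It holds in $S$ at $(\bar h_1,\dots,\bar h_r)$, witnessed by $g$. As $\lambda$ preserves pp formulas, it holds in $P$ at $(\lambda(\bar h_1),\dots,\lambda(\bar h_r))$. A witness there satisfies the given formulas. $\square$

To pass from finite subsets to infinite ones there is the standard saturation property of ultraproducts.

**Lemma 5** ($\aleph_1$-saturation). Let $P=\prod_{i\in I}A_i/\mathcal D$ with $\mathcal D$ countably incomplete, and let $\{\theta_m(x):m\ge1\}$ be a countable set of formulas in one variable $x$ with parameters from $P$, every finite subset of which is satisfied by some element of $P$. Then some $u\in P$ satisfies all $\theta_m$.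

*Proof.* Let $I=K_0\supseteq K_1\supseteq\cdots$ in $\mathcal D$ have empty intersection. Fix representatives of the parameters, and let $\theta_m^i$ be $\theta_m$ with the parameters evaluated at $i$. Put $K'_0=I$ and, for $n\ge1$,
$$K_n'=\Big\{i\in K_n:\ A_i\models\exists x\bigwedge_{m\le n}\theta_m^i(x)\Big\}.$$
By assumption $P\models\exists x\bigwedge_{m\le n}\theta_m(x)$, so $K'_n\in\mathcal D$ by Łoś. The sets $K_n'$ decrease, and their intersection is empty since $K_n'\subseteq K_n$. So each $i\in I$ lies in $K_n'\setminus K'_{n+1}$ for exactly one $n$. For this $n$ choose $u_i\in A_i$ satisfying $\theta_1^i,\dots,\theta_n^i$ (any $u_i\in A_i$ if $n=0$). Let $m\ge1$. If $i\in K'_m$, then the $n$ belonging to $i$ is at least $m$, so $u_i$ satisfies $\theta_m^i$. As $K_m'\in\mathcal D$, Łoś gives that $u=[u_i]$ satisfies $\theta_m$. $\square$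

**What saturation alone gives.** Suppose that $I=J=\omega$, that $F$ is countable, and that the continuum hypothesis holds. Then $|S|\le2^{\aleph_0}=\aleph_1$, so we can list $S\setminus F$ in order type at most $\omega_1$ and treat its elements one after another, taking unions at limits. At each stage $X$ is countable, so $\Delta_g$ is countable: countably many pp formulas, countably many tuples $\bar h$. By Lemma 4(b) and Lemma 5 some $u$ satisfies $\Delta_g$; by Lemma 4(a) the map extends. This produces (1) in that case, and with it the conclusion of Theorem 1 for countable $B$.

It stops at the following point. Without the continuum hypothesis the construction reaches stage $\omega_1$ with elements of $S$ left over. Then $X$ is uncountable, and $\Delta_g$ has uncountably many parameters. If $B$ is uncountable, so is $F$, and this happens at the very first step, whatever the hypothesis on the continuum. Nor can "countable" be dropped from Lemma 5: for infinite $P$, every finite subset of $\{x\ne p:p\in P\}$ is satisfied in $P$, but the whole set is not.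

What remains in our favor is that there are only countably many *formulas* $\varphi$. The uncountability of $\Delta_g$ comes from the parameters alone. So it would be enough to know that, for each single $\varphi$, the conditions $\varphi(x,\bar q)$ with varying $\bar q$ all follow from finitely many of them. The next section obtains this, and it is here that freeness of $F$ enters.

## 4. Equationality: for one formula, finitely many conditions suffice

For a pp formula $\varphi(x,\bar y)$ with $x$ a single variable and $\bar y=(y_1,\dots,y_n)$, $n\ge1$, a group $G$ and $\bar q\in G^n$, put
$$\varphi(G,\bar q)=\{p\in G:G\models\varphi(p,\bar q)\}.$$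

**Definition.** A **$\varphi$-chain of length $m$ in $G$** consists of tuples $\bar q_1,\dots,\bar q_m\in G^n$ and elements $p_2,\dots,p_m\in G$ such that
$$G\models\varphi(p_j,\bar q_i)\quad(1\le i<j\le m),\qquad G\not\models\varphi(p_j,\bar q_j)\quad(2\le j\le m).$$

For given $\bar q_1,\dots,\bar q_m$, suitable $p_j$ exist exactly when the intersections $\bigcap_{i\le j}\varphi(G,\bar q_i)$, $j=1,\dots,m$, are strictly decreasing: $p_j$ is an element of the $(j-1)$-st intersection that is not in the $j$-th. For fixed $m$, "there is no $\varphi$-chain of length $m$" is a first-order sentence, namely
$$\neg\exists\bar y_1\cdots\exists\bar y_m\exists x_2\cdots\exists x_m\Big(\bigwedge_{1\le i<j\le m}\varphi(x_j,\bar y_i)\wedge\bigwedge_{2\le j\le m}\neg\varphi(x_j,\bar y_j)\Big).$$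

**Example (centralizers in a free group).** Let $\varphi(x,y)$ be $xyx^{-1}y^{-1}=1$, so that $\varphi(G,q)$ is the centralizer of $q$. In a free group the centralizer of $1$ is everything, the centralizer of a nontrivial element is infinite cyclic, and two centralizers of nontrivial elements are equal or meet trivially. So a strictly decreasing sequence of intersections takes at most three values: the whole group, a maximal cyclic subgroup, and $1$. Thus $\varphi$-chains have length at most $3$, and $q_1=1$, $q_2=a$, $q_3=b$ (distinct basis elements) gives length $3$.

**Example (abelian groups).** If $G$ is abelian, then $\{(p,\bar q):G\models\varphi(p,\bar q)\}$ is a subgroup of $G^{1+n}$ for every pp $\varphi$. So each $\varphi(G,\bar q)$ is empty or a coset of the subgroup of those $p$ for which $\varphi$ holds at $p$ and the trivial tuple. Two such cosets are equal or disjoint, so $\varphi$-chains have length at most $2$.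

**Example (unbounded chains).** Let $G$ be the direct sum of countably many copies of the symmetric group $S_3$, let $a,b\in S_3$ not commute, and let $\varphi$ express commutation as above. Let $q_i$ be $a$ in coordinate $i$ and $1$ elsewhere, and $p_j$ be $b$ in coordinate $j$ and $1$ elsewhere. Then $p_j$ commutes with $q_i$ for $i\ne j$ and not with $q_j$. So $G$ has $\varphi$-chains of every length, and a bound is a real restriction on a group.

For free groups, and for all pp formulas, the bound is a deep theorem, which we quote.

**Theorem S** (Z. Sela, *Diophantine geometry over groups VIII: Stability*, Ann. of Math. 177 (2013): Diophantine sets over a free group are equational). Let $F_k$ be a nonabelian free group of finite rank and $D(p,q)=\exists x\;\Sigma(x,p,q)=1$ a Diophantine set over $F_k$, where $\Sigma$ is a finite system of equations and $p,q,x$ are tuples of variables. Then there is $N$ such that every sequence $q_1,\dots,q_m$ for which the sets $\bigcap_{i\le j}\{p:D(p,q_i)\}$, $j=1,\dots,m$, are strictly decreasing satisfies $m\le N$.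

We use it only for $k=2$, without coefficients, and with $p$ a single variable: a pp formula $\varphi(x,\bar y)$ is such a $D$, with $x$ as $p$ and $\bar y$ as $q$. Equationality is sometimes formulated instead as: in no model of the theory of $F_k$ is there an infinite strictly decreasing sequence of such intersections. That version gives the uniform bound too. For if $\varphi$-chains of every finite length existed in $F_k$, add to the theory of $F_k$ new constants for $(\bar q_i)_{i\ge1}$ and $(p_j)_{j\ge2}$ and the chain conditions for all indices. Any finite part of this theory is satisfied in $F_k$ by a long enough chain, so by compactness the whole has a model. In that model the intersections decrease strictly forever.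

**Theorem T** (Sela, *Diophantine geometry over groups VI*, GAFA 2006; Kharlampovich–Myasnikov, *Elementary theory of free non-abelian groups*, J. Algebra 2006). For $2\le m\le n$, the inclusion of $F_m$ in $F_n$ as a free factor generated by part of a basis is elementary.

The next lemma carries the bound from $F_2$ to free groups of any rank, which we need because $B$, and so $F$, may be large.

**Lemma 6.** All nonabelian free groups, of any rank, are elementarily equivalent.

*Proof.* For finite ranks this is Theorem T. A free group $F$ of infinite rank is the directed union of its subgroups generated by finite subsets, of size at least $2$, of a fixed basis. The inclusions between these subgroups are elementary by Theorem T. By Tarski's theorem on directed unions of elementary extensions, each of them is an elementary subgroup of $F$. So $F$ is elementarily equivalent to $F_2$. $\square$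

**Lemma 7.** Let $F$ be a nonabelian free group, $\mathcal D$ an ultrafilter on $I$, $P=F^I/\mathcal D$, and $\varphi(x,\bar y)$ a pp formula, $\bar y=(y_1,\dots,y_n)$, $n\ge1$. For every $Q\subseteq P^n$ there is a finite $Q_0\subseteq Q$ with
$$\bigcap_{\bar q\in Q_0}\varphi(P,\bar q)=\bigcap_{\bar q\in Q}\varphi(P,\bar q),$$
where an empty intersection means $P$.

*Proof.* **Step 1: a bound in $P$.** By Theorem S there is $N$ such that $F_2$ has no $\varphi$-chain of length $N+1$. This is a first-order sentence, so it holds in $F$ by Lemma 6, and in $P$ by Łoś.

**Step 2: a failure would give long chains.** Suppose no finite $Q_0$ works. Since $\emptyset$ does not work, $Q\neq\emptyset$; pick $\bar q_1\in Q$. Given $\bar q_1,\dots,\bar q_j\in Q$, the set $\{\bar q_1,\dots,\bar q_j\}$ does not work. So there is $p_{j+1}\in\bigcap_{i\le j}\varphi(P,\bar q_i)$ outside $\bigcap_{\bar q\in Q}\varphi(P,\bar q)$, and hence some $\bar q_{j+1}\in Q$ with $p_{j+1}\notin\varphi(P,\bar q_{j+1})$. Continuing, we obtain $\varphi$-chains of every length in $P$. This contradicts Step 1. $\square$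

## 5. The homomorphism $F^J/\mathcal E\to F^I/\mathcal D$

We can now prove (1).

**Theorem 8.** Let $F$ be a nonabelian free group, $\mathcal D$ a countably incomplete ultrafilter on a set $I$, and $\mathcal E$ any ultrafilter on a set $J$. Then there is a homomorphism $\lambda:F^J/\mathcal E\to F^I/\mathcal D$ which is the identity on the diagonal copies of $F$.

*Proof.* Write $S=F^J/\mathcal E$ and $P=F^I/\mathcal D$.

**Step 1: a maximal partial map.** This step replaces the transfinite listing of Section 3. Consider pairs $(X,\lambda)$ with $F\subseteq X\subseteq S$ and $\lambda:X\to P$ a map with $\lambda|_F=\mathrm{id}_F$ that preserves pp formulas, ordered by extension. By Lemma 3(a), $(F,\mathrm{id})$ is such a pair. By Lemma 3(b), the union of a nonempty chain of pairs is a pair. By Zorn's lemma there is a maximal pair $(X,\lambda)$. If $X=S$, then $\lambda$ is a homomorphism by Lemma 3(c), and we are done. So suppose there is $g\in S\setminus X$; we look for a contradiction.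

**Step 2: thinning out the conditions on the image of $g$.** The purpose is to replace $\Delta_g$, which may be uncountable, by a countable subset with the same solutions. For each pp formula $\varphi(x,\bar y)$, $\bar y=(y_1,\dots,y_n)$, $n\ge1$, let
$$Q_\varphi=\{\lambda(\bar h):\bar h\in X^n,\ S\models\varphi(g,\bar h)\}\subseteq P^n .$$
Then $\Delta_g=\{\varphi(x,\bar q):\varphi\text{ pp},\ \bar q\in Q_\varphi\}$. By Lemma 7 choose a finite $Q_\varphi^0\subseteq Q_\varphi$ with
$$\bigcap_{\bar q\in Q^0_\varphi}\varphi(P,\bar q)=\bigcap_{\bar q\in Q_\varphi}\varphi(P,\bar q), \tag{2}$$
and put
$$\Theta=\{\varphi(x,\bar q):\varphi\text{ pp},\ \bar q\in Q_\varphi^0\}\subseteq\Delta_g.$$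
There are countably many pp formulas and each contributes finitely many members, so $\Theta$ is countable.

**Step 3: realizing the thinned conditions.** We find a candidate image of $g$. By Lemma 4(b) every finite subset of $\Delta_g$, in particular of $\Theta$, is satisfied in $P$. As $\mathcal D$ is countably incomplete and $\Theta$ is countable, Lemma 5 gives $u\in P$ satisfying all of $\Theta$.

**Step 4: recovering all conditions.** We check that $u$ satisfies every formula in $\Delta_g$, with no restriction on the parameters. For each $\varphi$, $u$ lies in the left side of (2), hence in the right side. So $P\models\varphi(u,\lambda(\bar h))$ for every pp $\varphi$ and every $\bar h$ in $X$ with $S\models\varphi(g,\bar h)$.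

**Step 5: contradiction.** By Lemma 4(a), extending $\lambda$ by $g\mapsto u$ gives a pair strictly larger than $(X,\lambda)$. This contradicts maximality. $\square$

Countable incompleteness of $\mathcal D$ was used only in Lemma 5. About $\mathcal E$ we used only $F\preceq S$, so it may be any ultrafilter.

*Proof of Theorem 1.* Let $\pi:\prod_iA_i/\mathcal D\to B$ be onto. Choose a free group $F$ of infinite rank with a surjection $f:F\to B$. Lemma 2 gives $\tau:F^I/\mathcal D\to B$ restricting to $f$ on the diagonal $F$. Theorem 8 gives $\lambda:F^J/\mathcal E\to F^I/\mathcal D$, the identity on the diagonal copies of $F$. The homomorphism $\tau\lambda:F^J/\mathcal E\to B$ restricts to $f$ on the diagonal $F$, hence is surjective. For the last statement take $I=J=\omega$, $\mathcal D=\mathcal U$, $\mathcal E=\mathcal U'$, recalling that nonprincipal ultrafilters on $\omega$ are countably incomplete. $\square$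

## 6. Locally solvable systems of equations

So there is a single class of groups here, and it can be described without mentioning ultrafilters. This and the next section are not needed for Theorem 1.

A **system of group equations with coefficients in $F$** is a set $\Sigma$ of equations $w=1$, where $w$ is a word in some variables and elements of $F$. Any cardinality and any set of variables are allowed, but each equation is a finite word. For a homomorphism $f:F\to B$, the system $f(\Sigma)$ arises by applying $f$ to the coefficients.

**Theorem 9.** For a group $B$ the following are equivalent.

1. $B\in\mathcal K_{\mathcal D}$ for some countably incomplete ultrafilter $\mathcal D$ on some set.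
2. $B\in\mathcal K_{\mathcal E}$ for every ultrafilter $\mathcal E$ on every set.
3. For every free group $F$, every homomorphism $f:F\to B$, and every system $\Sigma$ of group equations with coefficients in $F$: if every finite subsystem of $\Sigma$ is solvable in $F$, then $f(\Sigma)$ is solvable in $B$.

Hence the class $\mathcal K$ of such groups, which equals $\mathcal K_{\mathcal U}$ for every nonprincipal $\mathcal U$ on $\omega$, is closed under homomorphic images and arbitrary direct products.

As an illustration, $\mathbb Z$ fails (3). Let $F=\langle t\rangle$ be free of rank $1$, let $f:F\to\mathbb Z$ be given by $t\mapsto1$, and let $\Sigma$ be the system $y^3t=z_k^{2^k}$ ($k\ge1$). The equations with $k\le n$ are solved by $y=t^{(4^{n+1}-1)/3}$ and $z_k=t^{4^{n+1}/2^k}$. But $f(\Sigma)$ asks for an integer $y$ with $3y+1$ divisible by every $2^k$. This is the computation of Section 1.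

*Proof.* **(1)⇒(2).** This is Theorem 1.

**(2)⇒(1).** Take any nonprincipal ultrafilter on $\omega$.

**(2)⇒(3).** The purpose is to choose an ultrafilter adapted to $\Sigma$, so that the local solutions assemble to a solution in an ultrapower. Let $F,f,\Sigma$ be as in (3), with every finite subsystem solvable in $F$. Let $J$ be the set of finite subsets of $\Sigma$. The sets $\{j\in J:s\in j\}$, $s\in\Sigma$, have the finite intersection property, because $\{s_1,\dots,s_k\}\in J$ lies in those for $s_1,\dots,s_k$. So some ultrafilter $\mathcal E$ on $J$ contains all of them. By (2) there are groups $C_j$ and a surjection $\prod_jC_j/\mathcal E\to B$. Lemma 2, applied to this surjection, gives a homomorphism $\rho:F^J/\mathcal E\to B$ restricting to $f$ on the diagonal $F$. For each $j$ choose an assignment $v\mapsto v_j\in F$ of all variables of $\Sigma$ that solves the finite system $j$, with arbitrary values for the variables not occurring in $j$. Each $s\in\Sigma$ holds in $F$ at this assignment whenever $j\ni s$, hence for a set of $j$ belonging to $\mathcal E$. So $v\mapsto[v_j]_j$ solves $\Sigma$ in $F^J/\mathcal E$, coefficients being read on the diagonal. Applying $\rho$ gives a solution of $f(\Sigma)$ in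 $B$.

**(3)⇒(2).** The purpose is to write "there is a homomorphism $F^J/\mathcal E\to B$ extending $f$" as a system of equations. Let $\mathcal E$ be an ultrafilter on $J$, let $f:F\to B$ be onto with $F$ free, and let $S=F^J/\mathcal E$. Let $\Sigma$ have variables $v_s$ ($s\in S$) and equations
$$v_sv_t=v_{st}\quad(s,t\in S),\qquad v_a=a\quad(a\in F\subseteq S).$$
Each finite subsystem is solvable in $S$: put $v_s=s$. Its solvability is a first-order statement with parameters in $F$, so it is solvable in $F$, as $F\preceq S$. By (3), $f(\Sigma)$ has a solution $(b_s)_{s\in S}$ in $B$. Then $b_sb_t=b_{st}$ for $s,t\in S$ and $b_a=f(a)$ for $a\in F$. So $s\mapsto b_s$ is a homomorphism $S\to B$ restricting to $f$ on $F$, hence surjective, and $B\in\mathcal K_{\mathcal E}$.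

**The class $\mathcal K$.** If $\mathcal U$ is nonprincipal on $\omega$, then $\mathcal K_{\mathcal U}\subseteq\mathcal K$ by (1) and $\mathcal K\subseteq\mathcal K_{\mathcal U}$ by (2). Closure under homomorphic images is clear from (1). For products, let $B_k\in\mathcal K$ for all $k$ in an index set, and let $f=(f_k):F\to\prod_kB_k$ and $\Sigma$ be as in (3), with all finite subsystems solvable in $F$. Each $f_k(\Sigma)$ is solvable in $B_k$, and the solutions, taken coordinatewise, solve $f(\Sigma)$ in $\prod_kB_k$. $\square$

## 7. The integers and countably complete ultrafilters

Finally, countable incompleteness of $\mathcal D$ in Theorem 1 cannot be dropped when $\mathcal E$ is countably incomplete, and the integers are the witness.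

**Proposition 10.** Let $\mathcal E$ be countably incomplete. Then $\mathcal K_{\mathcal D}\subseteq\mathcal K_{\mathcal E}$ if and only if $\mathcal D$ is countably incomplete, and in that case $\mathcal K_{\mathcal D}=\mathcal K_{\mathcal E}=\mathcal K$. If $\mathcal D$ is countably complete (for example principal), then $\mathcal K_{\mathcal E}\subsetneq\mathcal K_{\mathcal D}$, and $\mathbb Z\in\mathcal K_{\mathcal D}\setminus\mathcal K_{\mathcal E}$.

*Proof.* **Step 1: the incomplete case.** If $\mathcal D$ is countably incomplete, Theorem 9 gives $\mathcal K_{\mathcal D}=\mathcal K=\mathcal K_{\mathcal E}$. From now on let $\mathcal D$ on $I$ be countably complete. The remaining steps prove the last sentence of the proposition, which also gives the "only if" part.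

**Step 2: the inclusion.** Theorem 1, with $\mathcal E$ in the role of $\mathcal D$ and $\mathcal D$ in the role of $\mathcal E$, gives $\mathcal K_{\mathcal E}\subseteq\mathcal K_{\mathcal D}$.

**Step 3: $\mathbb Z\in\mathcal K_{\mathcal D}$.** First, $\mathcal D$ is closed under countable intersections. Indeed, if $L_0,L_1,\dots\in\mathcal D$ but $L=\bigcap_nL_n\notin\mathcal D$, then $I\setminus L\in\mathcal D$, and the sets $K_0=I$ and $K_n=(I\setminus L)\cap L_0\cap\cdots\cap L_{n-1}$ ($n\ge1$) show that $\mathcal D$ is countably incomplete. Now let $x:I\to\mathbb Z$. If no fiber of $x$ were in $\mathcal D$, the complements of the fibers would be countably many sets in $\mathcal D$ with empty intersection, which is impossible. So $x$ is constant on a set in $\mathcal D$. Hence the diagonal embedding $\mathbb Z\to\mathbb Z^I/\mathcal D$ is an isomorphism, and $\mathbb Z\in\mathcal K_{\mathcal D}$.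

**Step 4: $\mathbb Z\notin\mathcal K_{\mathcal E}$.** We repeat the argument of Section 1 with the sets $K_n$ in place of $\{m:m\ge n\}$. Let $\mathcal E$ be on $J$, and suppose $h:\prod_{j\in J}C_j/\mathcal E\to\mathbb Z$ is onto, with $h([c_j])=1$. Let $J=K_0\supseteq K_1\supseteq\cdots$ in $\mathcal E$ have empty intersection, and let $n(j)$ be the unique $n$ with $j\in K_n\setminus K_{n+1}$. Put $y_j=c_j^{(4^{n(j)+1}-1)/3}$ and $y=[y_j]$. Then
$$y^3[c_j]=\big[c_j^{4^{n(j)+1}}\big].$$
Let $k\ge0$. If $j\in K_k$, then $n(j)\ge k$, so $2^k\mid4^{n(j)+1}$, and the $j$-th entry on the right is the $2^k$-th power of $c_j^{4^{n(j)+1}/2^k}$. Since $K_k\in\mathcal E$, the element $y^3[c_j]$ is a $2^k$-th power. Applying $h$, the integer $3h(y)+1$ is divisible by $2^k$ for every $k$, hence $3h(y)+1=0$. This is impossible in $\mathbb Z$. $\square$
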